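# Lengths of graded pieces for algebraic discrete valuations in dimension two

## 1. Three theorems about $\ell_R(I_n/I_{n+1})$

**Theorem A.** Let $(R,\mathfrak m)$ be a regular local ring of dimension two with quotient field $K$ and residue field $k=R/\mathfrak m$. Let $\nu$ be a valuation of $K$ which is discrete and normalized, $\nu(K^\times)=\mathbb Z$, which dominates $R$, and whose residue field $L=V_\nu/\mathfrak m_\nu$ is algebraic over $k$. Put
$$I_n=\{f\in R:\nu(f)\ge n\},\qquad \varphi(n)=\ell_R(I_n/I_{n+1}),$$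
with $I_n=R$ for $n\le 0$. Then
$$C=\lim_{n\to\infty}\frac{\varphi(n)}{n}$$
exists. Moreover there is a constant $B$ with $\varphi(n)\ge Cn-B$ for all $n\ge 0$, and
$$0\le C<\frac{1}{\nu(x)\nu(y)}\le 1$$
for every regular system of parameters $x,y$ of $R$.

**Theorem B.** With $R,\nu$ as in Theorem A, let $R=R_0\to R_1\to R_2\to\cdots$ be the sequence of quadratic transforms along $\nu$. Let $\mathfrak m_i,\kappa_i$ be the maximal ideal and the residue field of $R_i$, and put $a_i=\min\nu(\mathfrak m_i)$, $\delta_i=[\kappa_i:k]$. Then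
$$C=\Bigl(\sum_{i\ge 0}\frac{a_i^2}{\delta_i}\Bigr)^{-1}\qquad(\text{with }1/\infty=0).$$
In particular $C>0$ if and only if $\sum_i 1/[\kappa_i:k]<\infty$.

**Theorem C.** Let $R$ be any two-dimensional regular local ring, with residue field $k$. If $[\bar k:k]=\infty$, the set of limits $C$ obtained from algebraic discrete valuations dominating $R$ is exactly $[0,1)$. If $[\bar k:k]<\infty$, then $C=0$ for every such valuation.

Nothing is assumed about the characteristic, and $R$ need be neither excellent nor complete.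

## 2. Valuations, their filtrations, and small cases

Let us unpack the words. The valuation $\nu$ has valuation ring $V_\nu=\{f\in K:\nu(f)\ge 0\}$ with maximal ideal $\mathfrak m_\nu=\{f\in K:\nu(f)>0\}$ (with $\nu(0)=\infty$). It *dominates* $R$ if $R\subset V_\nu$ and $R\cap\mathfrak m_\nu=\mathfrak m$; then $k$ embeds in $L=V_\nu/\mathfrak m_\nu$. It is *discrete* if its value group is order isomorphic to $\mathbb Z$, and *algebraic* (over $R$) if $L/k$ is algebraic. Every element of $\mathfrak m$ has value at least $1$, so $\mathfrak m^n\subset I_n$ for $n\ge 0$. Hence all the lengths above are finite, and $\ell_R(R/I_n)=\sum_{i<n}\varphi(i)$, the sum running over $0\le i<n$. The number $\varphi(n)$ measures how many independent leading coefficients elements of $R$ of value exactly $n$ can have.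

The question whether the limit always exists comes from Soumya D. Sanyal, "Irrational behavior of algebraic discrete valuations", arXiv:1311.6047 (2013). Some known facts set the scene; we shall not use them. If $[L:k]=c$ is finite, then $\ell_R(R/I_n)=cn+b$ for $n\gg 0$ with $b\in\mathbb Z$, so $\varphi(n)=c$ eventually and the limit is $0$. For every $C\in[0,\frac12]$ there are $R,\nu$, with $L/k$ infinite algebraic, for which the limit is $C$. For a general filtration by $\mathfrak m$-primary ideals the limit need not exist.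

**Example 1 (a smooth arc).** Let $R=\mathbb Q[x,y]_{(x,y)}$ and send $x\mapsto t$, $y\mapsto e^t-1$ in $\mathbb Q[[t]]$. Since $e^t$ is transcendental over $\mathbb Q(t)$, this extends to an embedding $K\to\mathbb Q((t))$; let $\nu=\mathrm{ord}_t$. The residue field is $\mathbb Q$. The map $R/I_n\to\mathbb Q[[t]]/(t^n)$ is injective by definition and surjective because $x\mapsto t$. So $\ell_R(R/I_n)=n$, $\varphi(n)=1$ for $n\geq 0$, and $C=0$.

**Example 2 (a cuspidal arc).** Same $R$, with $x\mapsto t^2$, $y\mapsto t^3+t^4e^t$. The two images are algebraically independent over $\mathbb Q$, since $e^t$ is transcendental over $\mathbb Q(t)$. Put $\nu=\mathrm{ord}_t$. Then $\nu(x)=2$, $\nu(y)=3$, and the value group is $\mathbb Z$ since $\nu(y/x)=1$. The residue field is $\mathbb Q$, so $\varphi(n)\le 1$ for each $n$. The values $2a+3b$ fill $\{0,2,3,4,\dots\}$. An element of $\mathfrak m$ has value at least $2$, so $\varphi(1)=0$, and $\varphi(n)=1$ for all other $n\ge0$.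

**Example 3 (a tower of square roots).** This is our running example. Let $\alpha_j=2^{1/2^j}$ (positive real root), so $\alpha_0=2$ and $\alpha_{j+1}^2=\alpha_j$, and let $k_j=\mathbb Q(\alpha_j)$. By Eisenstein's criterion $[k_j:\mathbb Q]=2^j$. With $R=\mathbb Q[x,y]_{(x,y)}$ send
$$x\mapsto x,\qquad y\mapsto\theta=\sum_{j\ge 1}\alpha_jx^j\in\overline{\mathbb Q}[[x]].$$
This is injective on $\mathbb Q[x,y]$. Suppose $0\ne f\in\mathbb Q[x,Y]$ and $f(x,\theta)=0$. Every automorphism $\sigma$ of $\overline{\mathbb Q}$ gives another root $\theta^\sigma=\sum\sigma(\alpha_j)x^j$ of $f(x,Y)$. As $\alpha_j$ has $2^j$ conjugates, the coefficient of $x^j$ takes $2^j$ different values. So $f(x,Y)$ has at least $2^j$ roots in $\overline{\mathbb Q}((x))$ for every $j$, which is impossible. Hence $\nu=\mathrm{ord}_x$ is a valuation of $K$. It dominates $R$, is discrete and normalized as $\nu(x)=1$, and is algebraic because its residue field lies in $\overline{\mathbb Q}$.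

Let us compute $\varphi(0),\dots,\varphi(3)$ by hand, reading off the coefficient of $x^n$ on $I_n$. First, $\varphi(0)=1$. A linear form $ax+by$ has leading coefficient $a+b\sqrt2$, so $\varphi(1)=2$. Elements of $\mathfrak m\setminus\mathfrak m^2$ therefore have value $1$, so $I_2=\mathfrak m^2$, and $x^2,xy,y^2$ have leading coefficients $1,\sqrt 2,2$: $\varphi(2)=2$. Next, $I_3$ consists of elements whose quadratic part $ax^2+bxy+cy^2$ satisfies $a+b\sqrt2+2c=0$, that is, is a multiple of $y^2-2x^2$. The cubic monomials give coefficients spanning $k_1=\mathbb Q(\sqrt 2)$, and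
$$y^2-2x^2\mapsto(\sqrt2\,x+\alpha_2x^2+\cdots)^2-2x^2=2\sqrt2\,\alpha_2\,x^3+\cdots$$
adds a new direction. So $\varphi(3)=3$.

**Example 4 (where the residue field is not algebraic).** The $\mathfrak m$-adic order $\mathrm{ord}_R(f)=\max\{e:f\in\mathfrak m^e\}$ is a discrete valuation dominating $R$. Here $I_n=\mathfrak m^n$ and $\varphi(n)=n+1$, so $\varphi(n)/n\to 1$. The residue of $y/x$ is transcendental over $k$, so this is not an algebraic valuation, and the value $1$ is exactly what Theorem A excludes.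

**Averages alone are not enough.** A tempting plan is to show first that $2\ell_R(R/I_n)/n^2$ converges and then to pass to $\varphi(n)/n$. The second step fails for filtrations in general. Take $I_n=\mathfrak m^{\lceil n/2\rceil}$, for which $I_mI_n\subset I_{m+n}$. Here $\ell_R(R/I_n)=\frac12\lceil n/2\rceil(\lceil n/2\rceil+1)$, so $2\ell_R(R/I_n)/n^2\to\frac14$. But $\varphi(2e)=e+1$ and $\varphi(2e-1)=0$, so $\varphi(n)/n$ has no limit. The same mechanism shows that the normalization matters: if $\nu$ is replaced by $2\nu$, then $\varphi$ vanishes at odd $n$, and the limit is destroyed whenever $C>0$. So the proof must use $\nu(K^\times)=\mathbb Z$ somewhere. We shall count $\varphi(n)$ exactly.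

## 3. Monomials in $x$ and $y$, and what they miss

The most direct way to count is to look at the monomials $x^ay^b$ with $a\nu(x)+b\nu(y)=n$ and their leading coefficients. In Example 3 at $n=2$ this works after discarding one dependence, $y^2\sim 2x^2$. At $n=3$ it stops working: $x^3,x^2y,xy^2,y^3$ span only two dimensions of leading coefficients, while $\varphi(3)=3$. The missing element is $P_2=y^2-2x^2$. The dependence at $n=2$ produced it: when leading terms cancel, the difference has larger value and a genuinely new leading coefficient.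

So adjoin $P_2$, and forbid $y^2$, since it is accounted for by $x^2$ and $P_2$. Consider $x^ay^bP_2^c$ with $b\le 1$. This lasts until value $6$, where $P_2^2$ has leading coefficient $(2\sqrt2\alpha_2)^2=8\sqrt2$, the same as that of $8x^5y$. To compute the difference, use $\alpha_1^2=2$ and $\alpha_2^2=\alpha_1$:
$$P_2=x^3\bigl(2\alpha_1\alpha_2+(\alpha_1+2\alpha_1\alpha_3)x+\cdots\bigr),\qquad P_2^2=x^6\bigl(8\alpha_1+8\alpha_2(1+2\alpha_3)x+\cdots\bigr),$$
$$8x^5y=x^6(8\alpha_1+8\alpha_2x+\cdots),$$
so $P_3=P_2^2-8x^5y=16\,\alpha_2\alpha_3\,x^7+\cdots$. Every time the list of monomials becomes dependent, the dependence hands us the next element. The plan is to prove that this always works: each relation creates one new element, the exponent of the old one gets bounded, and the resulting restricted monomials have *exactly* the right count. For this the relations must be realized by monomials with nonnegative exponents, that is, by elements of $R$. That is the delicate point.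

## 4. Initial forms and graded fields

**Purpose of this step:** translate $\varphi(n)$ into linear algebra over $k$ inside one fixed ring.

Fix $t\in K$ with $\nu(t)=1$. For $f\in K^\times$ with $\nu(f)=n$ put
$$\mathrm{in}(f)=\overline{ft^{-n}}\,T^n\in L[T^{\pm1}].$$
This is multiplicative. If several elements have the same value $n$, the sum of their initial forms is the initial form of their sum if it is nonzero, and it is zero exactly when the sum has value greater than $n$. In Example 3, with $t=x$, the initial form of $y$ is $\sqrt2\,T$ and that of $P_2$ is $2\sqrt2\,\alpha_2T^3$.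

The map $f\mapsto\overline{ft^{-n}}\,T^n$ on $I_n$ has kernel $I_{n+1}$, so it embeds $I_n/I_{n+1}$ in $LT^n$; let $G_n$ be the image. Since $\mathfrak mI_n\subset I_{n+1}$, the quotient $I_n/I_{n+1}$ is a $k$-vector space and the map is $k$-linear. Hence
$$\varphi(n)=\dim_kG_n .$$
A unit $c\in R$ has $\mathrm{in}(c)=\bar c\in k^\times$.

Fix any regular parameters $\mathfrak m=(x,y)$, and put $P_0=x$, $\beta_0=\nu(x)\ge1$, $p_0=\mathrm{in}(x)$.

**Homogeneous elements are invertible.** Let $E\subset L[T^{\pm1}]$ be a graded $k$-subalgebra containing $p_0^{\pm1}$. We claim that every nonzero homogeneous $u\in E$ is invertible in $E$. (In Example 3, $E=k_1[T^{\pm1}]$ is such an algebra.) Let $d=\deg u$. Then $w=u^{\beta_0}p_0^{-d}$ has degree $0$ and is nonzero, since $L[T^{\pm1}]$ is a domain. Now $E_0\subset L$ is a domain algebraic over the field $k$, hence a field. So $w^{-1}\in E$, and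
$$u^{-1}=u^{\beta_0-1}p_0^{-d}w^{-1}\in E .$$
This is the first place where algebraicity is used.

**The degrees $m_j$.** Let $P_1,P_2,\dots$ be nonzero elements of $\mathfrak m$. Put $\beta_j=\nu(P_j)$, $p_j=\mathrm{in}(P_j)$ and
$$F_j=k[p_0^{\pm1},p_1,\dots,p_j],$$
a graded $k$-subalgebra of $L[T^{\pm1}]$. Let $m_j$ be the least $m\ge1$ for which there is a nontrivial relation
$$\sum_{s=0}^{m}b_sp_j^s=0,\qquad b_s\in F_{j-1}\text{ homogeneous of degree }d-s\beta_j\text{ for a common }d.$$
Such a relation exists: the element $p_j^{\beta_0}p_0^{-\beta_j}$ has degree $0$, so it lies in $L$ and is algebraic over $k$. Writing out its minimal polynomial gives a relation with $d=0$ and coefficients in $k[p_0^{\pm1}]$.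

By minimality $b_{m_j}\ne0$. Otherwise the relation would be shorter, and for $m_j=1$ it would read $b_0=0$. As $b_{m_j}$ is a homogeneous unit of $F_{j-1}$, we may normalize $b_{m_j}=1$; then $d=m_j\beta_j$. This monic relation shows that $1,p_j,\dots,p_j^{m_j-1}$ span $F_j=F_{j-1}[p_j]$ over $F_{j-1}$. They are independent: given $\sum_{s<m_j}b_sp_j^s=0$ with $b_s\in F_{j-1}$, the component of degree $d$ is $\sum_s(b_s)_{d-s\beta_j}p_j^s=0$, a homogeneous relation shorter than $m_j$, hence trivial, for every $d$. So they form an $F_{j-1}$-basis of $F_j$. Since the powers $p_0^a$, $a\in\mathbb Z$, form a $k$-basis of $F_0$ (they have distinct degrees), we get by induction that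
$$F_j\text{ has }k\text{-basis }\{p_0^{a_0}p_1^{a_1}\cdots p_j^{a_j}:a_0\in\mathbb Z,\ 0\le a_i<m_i\ (1\le i\le j)\}.\tag{1}$$
Put $M_j=m_1\cdots m_j$ and $M_0=1$. Note that $m_j$ depends only on $P_0,\dots,P_j$.

## 5. Each relation lifts to a new element of $R$

**Purpose of this step:** construct the sequence $P_j$. In (1) the exponent of $p_0$ may be negative, while we need elements of $R$. The growth condition (ii) below forces the exponent to be positive.

**Lemma 1.** There is an infinite sequence $P_0=x,\ P_1=y,\ P_2,\dots$ of nonzero elements of $\mathfrak m$ with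

(i) $P_j\equiv y^{M_{j-1}}\bmod xR$ for $j\ge1$, and

(ii) $\beta_{j+1}>m_j\beta_j$ for $j\ge1$.

*Proof.* For $j=1$, (i) holds since $M_0=1$. Suppose $P_0,\dots,P_j$ are constructed, $j\ge1$. From (ii) for smaller indices, $(m_i-1)\beta_i\le\beta_{i+1}-\beta_i$ for $1\le i<j$, so
$$\sum_{i=1}^{j-1}(m_i-1)\beta_i\le\sum_{i=1}^{j-1}(\beta_{i+1}-\beta_i)=\beta_j-\beta_1.\tag{2}$$
Take the normalized relation
$$p_j^{m_j}+\sum_{s<m_j}b_sp_j^s=0,\qquad b_s\in F_{j-1}\text{ homogeneous of degree }(m_j-s)\beta_j .$$
By (1), whose basis elements are homogeneous, $b_s=\sum_a\bar c_{s,a}\,p_0^{a_0}\cdots p_{j-1}^{a_{j-1}}$ with $\bar c_{s,a}\in k$, $0\le a_i<m_i$ for $1\le i\le j-1$, and $\sum_{i\le j-1}a_i\beta_i=(m_j-s)\beta_j$. As $s<m_j$, (2) gives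
$$a_0\beta_0=(m_j-s)\beta_j-\sum_{i=1}^{j-1}a_i\beta_i\ge\beta_j-(\beta_j-\beta_1)=\beta_1>0,$$
so $a_0\ge1$. We may therefore define, in $R$,
$$P_{j+1}=P_j^{m_j}+\sum_{s,a}c_{s,a}\,P_0^{a_0}P_1^{a_1}\cdots P_{j-1}^{a_{j-1}}P_j^s,$$
where $c_{s,a}\in R$ lifts $\bar c_{s,a}$ and $c_{s,a}=0$ if $\bar c_{s,a}=0$. Since every $a_0\ge1$, all terms of the sum are divisible by $x$, so $P_{j+1}\equiv P_j^{m_j}\equiv y^{M_{j-1}m_j}=y^{M_j}\bmod x$. This is (i). The ring $R/xR$ is a DVR with uniformizer $\bar y$, so $\bar y^{M_j}\ne0$ and $P_{j+1}\ne0$. Clearly $P_{j+1}\in(x,y)=\mathfrak m$.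

All nonzero summands have value $m_j\beta_j$, since their coefficients are units, and their initial forms sum to $0$ by the relation. So $\beta_{j+1}>m_j\beta_j$. $\square$

Fix such a sequence. By (ii), $(\beta_j)_{j\ge1}$ is a strictly increasing sequence of integers, so $\beta_j\to\infty$. Also (2) holds for every $j\ge1$.

In Example 1, $p_1=T=p_0$, so $m_1=1$ and $P_2=y-x$. In fact all $m_j=1$, because $L=k$ and $F_0=k[T^{\pm1}]$ is already everything. In Example 2, $p_1=T^3$ is not in $F_0=k[T^{\pm2}]$ but $p_1^2=p_0^3$, so $m_1=2$ and $P_2=y^2-x^3=2t^7e^t+t^8e^{2t}$. Thus $\beta_2=7>6$. Now $F_1=k[T^{\pm1}]$, so $m_j=1$ for $j\ge2$.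

**Example 3, all at once.** We claim that $\beta_j=2^j-1$ and $m_j=2$ for all $j\ge1$. More precisely, choosing the lifts $c_{s,a}$ in $\mathbb Q$, we show by induction on $j\ge1$ that $F_{j-1}=k_{j-1}[T^{\pm1}]$ and
$$P_j=x^{2^j-1}\sum_{l\ge0}d_{j,l}x^l,\qquad d_{j,l}=u\,\alpha_{j+l}+v,\quad u,v\in k_{j+l-1},\ u\ne0.$$
For $j=1$ this is the definition of $\theta$. Suppose it holds up to $j$. Then $d_{j,0}\in k_j\setminus k_{j-1}$, so $m_j=2$, $F_j=k_j[T^{\pm1}]$, and $d_{j,0}$ has a minimal polynomial $Z^2+\bar AZ+\bar B$ over $k_{j-1}$. For $i<j$, the $l$-th coefficient of $P_i$ after its leading power lies in $k_{i+l}\subset k_{j-1+l}$, and products of such series inherit this. So $P_{j+1}=P_j^2+Q_1P_j+Q_0$ with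
$$Q_1=x^{\beta_j}(\bar A+A_1x+\cdots),\qquad Q_0=x^{2\beta_j}(\bar B+B_1x+\cdots),\qquad A_l,B_l\in k_{j-1+l}.$$
The coefficient of $x^{2\beta_j}$ vanishes. For $l\ge1$ the coefficient of $x^{2\beta_j+l}$ is $(2d_{j,0}+\bar A)d_{j,l}$ plus an element of $k_{j+l-1}$. Here $2d_{j,0}+\bar A\ne0$ by separability, and it lies in $k_j\subset k_{j+l-1}$. Since $d_{j,l}=u\alpha_{j+l}+v$, the coefficient is again (nonzero element of $k_{j+l-1}$) $\cdot\,\alpha_{j+l}$ plus an element of $k_{j+l-1}$. For $l=1$ it is nonzero, so $\beta_{j+1}=2\beta_j+1=2^{j+1}-1$. Shifting $l$ by one gives the claim for $j+1$.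

## 6. Standard monomials count $\varphi(n)$ exactly

**Purpose of this step:** show that the restricted monomials neither overcount nor undercount. Call
$$P_0^{a_0}P_1^{a_1}P_2^{a_2}\cdots,\qquad a_0\ge0,\quad 0\le a_j<m_j\ (j\ge1),\quad\text{finitely many }a_j\ne0,$$
a *standard monomial*.

**Lemma 2.** $\varphi(n)$ is the number of standard monomials of value $n$:
$$\varphi(n)=\#\Bigl\{(a_0,a_1,\dots)\text{ finitely supported}:a_0\ge0,\ 0\le a_j<m_j\ (j\ge1),\ \sum_ja_j\beta_j=n\Bigr\}.$$

*Proof.* **Independence.** By (1), the initial forms of distinct standard monomials are $k$-linearly independent. Those of value $n$ lie in $G_n$, as standard monomials lie in $R$. It remains to show that they span $G_n$.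

**A basis of $R$ modulo $x$ and a high $P$.** Let $f\in R$ with $\nu(f)=n$, and choose $l\ge0$ with $\beta_{l+1}>n$. Each integer $e$ with $0\le e<M_l$ is uniquely $e=\sum_{j=1}^la_jM_{j-1}$ with $0\le a_j<m_j$ (mixed radix expansion). Put
$$Q_e=\prod_{j=1}^lP_j^{a_j}\equiv y^e\bmod x,$$
using Lemma 1(i). Let $S\subset R$ be a set of representatives of $k$ containing $0$. In the DVR $R/xR$, with uniformizer $\bar y$ and residue field $k$, every element is $\sum_{e<M_l}c_e\bar y^e$ plus a multiple of $\bar y^{M_l}$, with $c_e$ from $S$. Since $P_{l+1}\equiv y^{M_l}\bmod x$, every element of $R$ can be written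
$$\sum_{e<M_l}c_eQ_e+P_{l+1}g+xf_1,\qquad c_e\in S,\ g,f_1\in R.$$

**Iteration.** Apply this to $f$, then to $f_1$, and so on, $n+1$ times in all. Every multiple of $P_{l+1}$ lies in $I_{n+1}$ since $\beta_{l+1}>n$, and $x^{n+1}\in I_{n+1}$ since $\nu(x)\ge1$. So
$$f\equiv h:=\sum_{s\le n,\ e<M_l}c_{s,e}\,x^sQ_e\bmod I_{n+1},\qquad c_{s,e}\in S.$$
As $\nu(f)=n$, we get $\nu(h)=n$ and $\mathrm{in}(h)=\mathrm{in}(f)$.

**Reading off the initial form.** The $x^sQ_e$ are distinct standard monomials, and each nonzero $c_{s,e}$ is a unit. Let $v$ be the minimum of $\nu(x^sQ_e)$ over $c_{s,e}\ne0$. By independence, the initial forms of the terms of value $v$ have a nonzero sum. Therefore $\nu(h)=v$, so $v=n$, and $\mathrm{in}(f)=\mathrm{in}(h)$ is a $k$-combination of initial forms of standard monomials of value $n$. $\square$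

In Example 3, a standard monomial of value $n$ is a choice of $a_j\in\{0,1\}$ for $j\ge1$ with $\sum_{j\ge1}a_j(2^j-1)\le n$; then $a_0$ is determined. So $\varphi(n)$ is the number of subsets of $\{1,3,7,15,\dots\}$ with sum at most $n$:

| $n$ | 0 | 1 | 2 | 3 | 4 | 5 | 6 | 7 | 8 | 9 | 10 | 11 | 12 | 13 | 14 | 15 |
|---|---|---|---|---|---|---|---|---|---|---|---|---|---|---|---|---|
| $\varphi(n)$ | 1 | 2 | 2 | 3 | 4 | 4 | 4 | 5 | 6 | 6 | 7 | 8 | 8 | 8 | 8 | 9 |

This agrees with the hand computation for $n\le3$. Note the plateaus just before each $\beta_j$, and that between them the table repeats earlier parts of itself, raised by a constant: $\varphi(7+i)=4+\varphi(i)$ for $0\le i\le6$. This is the recursion we now prove in general.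

## 7. Stabilization of dimensions and the recursion for $\varphi$

**Purpose of this step:** compute $\dim_k(F_j)_d$ for large $j$. This is where $\nu(K^\times)=\mathbb Z$ enters.

**The value group is reached at a finite stage.** The degrees of nonzero homogeneous elements of $F_j$ form the group $\Gamma_j=\sum_{i\le j}\mathbb Z\beta_i$. Indeed $F_j$ is spanned by monomials in the $p_i$, and each $p_i$ is invertible in $F_j$, so every element of $\Gamma_j$ occurs. Write an element of $K$ of value $1$ as $f/g$ with $f,g\in R$. By Lemma 2, $\nu(f)$ and $\nu(g)$ lie in the semigroup generated by the $\beta_i$, and only finitely many $\beta_i$ are involved. So there is $r\ge1$ with $\Gamma_j=\mathbb Z$ for all $j\ge r$.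

**All graded pieces have the same dimension.** Let $j\ge r$ and $\lambda_j=\dim_k(F_j)_0$. For each $d\in\mathbb Z$ there is a homogeneous unit of degree $d$, and multiplication by it gives $\dim_k(F_j)_d=\lambda_j$. By (1), $\sum_{d=0}^{\beta_0-1}\dim_k(F_j)_d=M_j$, because for each $(a_1,\dots,a_j)$ there is exactly one $a_0\in\mathbb Z$ putting the degree into $[0,\beta_0-1]$. Hence
$$\lambda_j=\frac{M_j}{\beta_0}\quad(j\ge r),\qquad\lambda_j=m_j\lambda_{j-1}\quad(j\ge r+1).$$
(In Example 2: $r=1$, $M_1=2$, $\beta_0=2$, $\lambda_1=1$.)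

**Truncated counts.** Let
$$N_j(n)=\#\Bigl\{(a_0,\dots,a_j):a_0\ge0,\ 0\le a_i<m_i\ (1\le i\le j),\ \sum_{i\le j}a_i\beta_i=n\Bigr\}.$$
Two facts:
$$N_j(n)=\lambda_j\quad\text{if }j\ge r\text{ and }n\ge m_j\beta_j;\tag{3}$$
$$N_j(n)=\varphi(n)\quad\text{if }n<\beta_{j+1}\quad(\text{both sides }0\text{ if }n<0).\tag{4}$$
For (3): if $a_0$ may be any integer, there are $\dim_k(F_j)_n=\lambda_j$ tuples by (1). Each of them satisfies, by (2),
$$a_0\beta_0=n-\sum_{i=1}^ja_i\beta_i\ge m_j\beta_j-(m_j-1)\beta_j-(\beta_j-\beta_1)=\beta_1>0,$$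
so the condition $a_0\ge0$ excludes none. For (4): a standard monomial of value $n<\beta_{j+1}$ cannot involve $P_i$ with $i\ge j+1$, so this is Lemma 2.

**Recursion.** Let $j\ge r+1$ and $\beta_j\le n<\beta_{j+1}$. Put $q=\lfloor n/\beta_j\rfloor\ge1$ and $n'=n-q\beta_j\in[0,\beta_j)$. By (4), sorting by $a=a_j$,
$$\varphi(n)=N_j(n)=\sum_{a=0}^{m_j-1}N_{j-1}(n-a\beta_j).$$

- If $a<q$, then $n-a\beta_j\ge\beta_j>m_{j-1}\beta_{j-1}$ by (ii), since $j-1\ge r\ge1$. So the term is $\lambda_{j-1}$ by (3).
- If $a=q$, the term is $N_{j-1}(n')=\varphi(n')$ by (4), since $n'<\beta_j$.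
- If $a>q$, the argument is negative and the term is $0$.

Hence
$$\varphi(n)=\begin{cases}q\,\lambda_{j-1}+\varphi(n'),&q\le m_j-1,\\ m_j\lambda_{j-1}=\lambda_j,&q\ge m_j.\end{cases}\tag{5}$$
The first case is a climb with slope $\lambda_{j-1}/\beta_j$ per block of length $\beta_j$; the second is a plateau.

## 8. Squeezing $\varphi(n)/n$: the end of Theorem A

**Purpose of this step:** the slopes decrease to a limit, and (5) traps $\varphi(n)/n$ between that limit and each slope.

For $j\ge r+1$ put $c_j=\lambda_{j-1}/\beta_j$. By (ii),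
$$c_{j+1}=\frac{\lambda_j}{\beta_{j+1}}=\frac{m_j\lambda_{j-1}}{\beta_{j+1}}<\frac{\lambda_{j-1}}{\beta_j}=c_j .$$
Let $C=\lim c_j=\inf c_j\ge0$.

**Lower bound.** With $B=C\beta_{r+1}$ we show $\varphi(n)\ge Cn-B$ for all $n\ge0$, by induction on $n$. For $n<\beta_{r+1}$ the right side is at most $0$. Otherwise $\beta_j\le n<\beta_{j+1}$ for a unique $j\ge r+1$. In the second case of (5),
$$\varphi(n)=\lambda_j=c_{j+1}\beta_{j+1}\ge C\beta_{j+1}\ge Cn.$$
In the first case, since $n'<n$, induction gives
$$\varphi(n)=q\,c_j\beta_j+\varphi(n')\ge Cq\beta_j+Cn'-B=Cn-B.$$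

**Upper bound.** Fix $J\ge r+1$ and let $B_J=\max_{0\le n<\beta_J}\varphi(n)$. We show $\varphi(n)\le c_Jn+B_J$ for all $n\ge0$, by induction. This is clear for $n<\beta_J$. Let $\beta_j\le n<\beta_{j+1}$ with $j\ge J$, so $c_j\le c_J$. In the second case of (5), $n\ge q\beta_j\ge m_j\beta_j$ and
$$\varphi(n)=m_j\lambda_{j-1}=m_jc_j\beta_j\le c_jn\le c_Jn.$$
In the first case,
$$\varphi(n)=q\,c_j\beta_j+\varphi(n')\le c_Jq\beta_j+c_Jn'+B_J=c_Jn+B_J.$$

**Limit.** Therefore $C\le\liminf\varphi(n)/n\le\limsup\varphi(n)/n\le c_J$ for all $J\ge r+1$. Letting $J\to\infty$, $\lim\varphi(n)/n=C$.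

**Strict upper bound for $C$.** We have
$$C=\lim_j\frac{\lambda_j}{\beta_{j+1}}=\lim_j\frac{M_j}{\beta_0\beta_{j+1}}.\tag{6}$$
By (ii), $M_j/\beta_{j+1}=m_jM_{j-1}/\beta_{j+1}<M_{j-1}/\beta_j$ for $j\ge1$. So $M_j/\beta_{j+1}$ is strictly decreasing in $j\ge0$ and starts at $M_0/\beta_1=1/\beta_1$. Hence $C<1/(\beta_0\beta_1)=1/(\nu(x)\nu(y))\le1$. The parameters $x,y$ were arbitrary, and $C$, being the limit of $\varphi(n)/n$, does not depend on them. Theorem A is proved. $\blacksquare$

**Finite residue extensions.** If $[L:k]<\infty$, then $\lambda_j\le[L:k]$ because $(F_j)_0\subset L$, while $\beta_j\to\infty$. So $c_j\to0$ and $C=0$.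

**Example 3.** By (6), $C=\lim_j2^j/(2^{j+1}-1)=\frac12$. The example also shows that an upper bound $\varphi(n)\le Cn+B$ with $B$ constant cannot be expected. Let $n_j=\sum_{i=1}^j(2^i-1)=2^{j+1}-2-j$. Since $n_j<\beta_{j+1}$, the subsets with sum at most $n_j$ are exactly the $2^j$ subsets of $\{\beta_1,\dots,\beta_j\}$. So $\varphi(n_j)-\frac12n_j=2^j-(2^j-1-\frac j2)=1+\frac j2$, which is unbounded. (Check: $n_3=11$ and $\varphi(11)=8=5.5+2.5$.)

## 9. Quadratic transforms along $\nu$

Theorem B expresses $C$ through the local rings that $\nu$ picks out under repeated blowing up. **Purpose of this step:** construct these rings and check that nothing is lost from one to the next.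

**Definition.** Put $a=\min\nu(\mathfrak m)$ and choose $x\in\mathfrak m$ with $\nu(x)=a$. Elements of $\mathfrak m^2$ have value at least $2a>a$, so $x\notin\mathfrak m^2$ and $\mathfrak m=(x,y)$ for some $y$. Put $z=y/x\in V_\nu$, $\mathfrak n=\mathfrak m_\nu\cap R[z]$, and $R_1=R[z]_{\mathfrak n}$, the *quadratic transform of $R$ along $\nu$*.

*Independence of the choice.* Note $R[z]=R[\mathfrak m/x]$, the ring generated by all $w/x$, $w\in\mathfrak m$. If also $\nu(x')=a$, $x'\in\mathfrak m$, then $x'/x\in R[\mathfrak m/x]$ has value $0$, so it is a unit of $R_1$, and $w/x'=(w/x)(x'/x)^{-1}\in R_1$. Elements of $R[\mathfrak m/x']$ of value $0$ lie in $R_1$ and have value $0$, hence are units there. So the ring built from $x'$ is contained in $R_1$, and by symmetry they are equal.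

**$R_1$ is regular of dimension two.** The kernel of $R[Z]\to R[z]$, $Z\mapsto z$, is $(xZ-y)$: a polynomial vanishing at $y/x$ is divisible by $xZ-y$ in $K[Z]$. Since $R$ is a UFD (as is every regular local ring) and $x,y$ are non-associate primes, $xZ-y$ is primitive, so by Gauss's lemma the quotient lies in $R[Z]$. As $y=xz$, we have $\mathfrak mR[z]=xR[z]$ and
$$R[z]/xR[z]\cong R[Z]/(x,y)\cong k[Z].$$
The ideal $\mathfrak n$ contains $x$, and $\mathfrak n/xR[z]$ is the kernel of $k[Z]\to L$, $Z\mapsto\bar z$. Since $\bar z$ is algebraic over $k$, this kernel is generated by an irreducible polynomial. So $\mathfrak n$ is maximal, generated by $x$ and a lift of that polynomial, and the residue field of $R_1$ is $\kappa_1=k(\bar z)$, finite over $k$. The ring $R_1/xR_1$ is a localization of $k[Z]$ at a nonzero prime, so $0\subsetneq xR_1\subsetneq\mathfrak nR_1$ is a chain of primes and $\dim R_1\ge2$. Since the maximal ideal has two generators, $R_1$ is regular of dimension two. It has quotient field $K$ and is dominated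 by $\nu$, which is discrete, normalized and algebraic over $R_1$. Hence we may iterate and get $R_0\to R_1\to R_2\to\cdots$, each $R_{i+1}$ dominating $R_i$. So $\mathfrak m_i\subset\mathfrak m_{i+1}$, and $1\le a_{i+1}\le a_i\le a_0$.

**Example 3.** Here $a_i=1$ for all $i$, since $x\in\mathfrak m_i$. First $z_0=y/x$ has residue $\sqrt2$, so $\kappa_1=\mathbb Q(\sqrt2)$ and $\mathfrak m_1=(x,y_1)$ with $y_1=z_0^2-2=P_2/x^2=2\alpha_1\alpha_2x+\cdots$. Next $z_1=y_1/x$ has residue $2\alpha_1\alpha_2$, so $\kappa_2=\mathbb Q(\alpha_2)$. The series in Theorem B begins $1+\frac12+\frac14$.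

## 10. How the length changes under one quadratic transform

**Purpose of this step:** compare $\ell_R(R/I_n)$ with lengths over $R_1$. Write $I_n^{(i)}=\{f\in R_i:\nu(f)\ge n\}$, equal to $R_i$ if $n\le0$, and $\delta=[\kappa_1:k]$.

**Lemma 3.** (a) For all $n$ and all $e\ge0$,
$$\ell_R(R/I_n)\le\frac{e(e+1)}2+\delta\,\ell_{R_1}\bigl(R_1/I^{(1)}_{n-ea}\bigr).$$
(b) Equality holds if $e=\max\{e:I_n\subset\mathfrak m^e\}$. If $n\ge1$, this $e$ is at least $1$.

*Proof of (a).* Every element of $\mathfrak m^e$ is an $R$-combination of the $x^{e-i}y^i$, so dividing by $x^e$ gives an $R$-combination of $1,z,\dots,z^e$. The map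
$$\mathfrak m^e\to R_1/I^{(1)}_{n-ea},\qquad f\mapsto f/x^e,$$
is thus defined and $R$-linear. Its kernel is $\mathfrak m^e\cap I_n$, because $\nu(f/x^e)=\nu(f)-ea$. The simple $R_1$-module $\kappa_1$ has $R$-length $\delta$, so the $R$-length of a finite length $R_1$-module is $\delta$ times its $R_1$-length. Also $\ell_R(R/\mathfrak m^e)=\sum_{i<e}(i+1)=\frac{e(e+1)}2$ since $R$ is regular of dimension two. Therefore
$$\ell_R(R/I_n)\le\ell_R\bigl(R/(\mathfrak m^e\cap I_n)\bigr)=\ell_R(R/\mathfrak m^e)+\ell_R\bigl(\mathfrak m^e/(\mathfrak m^e\cap I_n)\bigr)\le\frac{e(e+1)}2+\delta\,\ell_{R_1}\bigl(R_1/I^{(1)}_{n-ea}\bigr).$$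

*Proof of (b).* The maximum exists since $I_n\ne0$ and $\bigcap\mathfrak m^e=0$. If $n\ge1$ then $I_n\subset R\cap\mathfrak m_\nu=\mathfrak m$, so $e\ge1$. As $I_n\subset\mathfrak m^e$, the first inequality above is an equality. The second is one if the map is surjective, and we show that it is. Put $N=R_1/I^{(1)}_{n-ea}$. If $n-ea\le0$, then $N=0$; so let $n-ea>0$.

*$R[z]\to N$ is onto.* Let $\mathfrak a=I^{(1)}_{n-ea}\cap R[z]$. It is a proper ideal containing $\mathfrak n^{n-ea}$, so $\mathfrak n$ is the only prime containing it and $R[z]/\mathfrak a$ is local, hence equal to its localization at $\mathfrak n$. Since ideals of a localization are extended from their contractions, that localization is $R_1/\mathfrak aR_1=N$.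

*Generators modulo $\mathfrak m$.* Choose $f\in I_n\setminus\mathfrak m^{e+1}$. As $f\in\mathfrak m^e$, write $f=\sum_{i=0}^ec_ix^{e-i}y^i$; some $c_i\notin\mathfrak m$, since otherwise $f\in\mathfrak m^{e+1}$. Then $f/x^e=\sum c_iz^i$ has value at least $n-ea$, so it maps to $0$ in $N$. Since $R[z]/\mathfrak mR[z]\cong k[Z]$, the module $N/\mathfrak mN$ is a quotient of $k[Z]/(\sum_{i\le e}\bar c_iZ^i)$ with a nonzero polynomial of degree at most $e$, and so it is spanned by $1,z,\dots,z^e$.

*Removing $\mathfrak m$.* Let $W=\sum_{i\le e}R\bar z^i\subset N$. We have $N=W+\mathfrak mN$, hence $N=W+\mathfrak m(W+\mathfrak mN)=W+\mathfrak m^2N=\cdots$. Since $\mathfrak m^{n-ea}N=0$, $N=W$. But $W$ is the image of $x^{-e}\mathfrak m^e=\sum_{i\le e}Rz^i$. So the map is surjective. $\square$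

## 11. The formula $C=(\sum a_i^2/\delta_i)^{-1}$

**Purpose of this step:** iterate Lemma 3 along the whole sequence and optimize. Let $\Sigma_N=\sum_{i<N}a_i^2/\delta_i$ and $\Sigma=\lim_N\Sigma_N\le\infty$.

**Upper bound for the length.** Apply (a) to $R_0,R_1,\dots,R_{N-1}$ successively. Since $\delta_{i+1}=[\kappa_{i+1}:\kappa_i]\,\delta_i$, for all $e_0,\dots,e_{N-1}\ge0$,
$$\ell_R(R/I_n)\le\sum_{i<N}\delta_i\frac{e_i(e_i+1)}2+\delta_N\,\ell_{R_N}\bigl(R_N/I^{(N)}_{n-\sum e_ia_i}\bigr),$$
and the last term vanishes if $\sum e_ia_i\ge n$. Take $e_i=\lceil na_i/(\delta_i\Sigma_N)\rceil$. Then $\sum e_ia_i\ge n\sum_{i<N}a_i^2/(\delta_i\Sigma_N)=n$, and $e_i/n\to a_i/(\delta_i\Sigma_N)$ as $n\to\infty$ with $N$ fixed. So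
$$\limsup_n\frac{2\ell_R(R/I_n)}{n^2}\le\sum_{i<N}\delta_i\frac{a_i^2}{\delta_i^2\Sigma_N^2}=\frac1{\Sigma_N}.$$
Letting $N\to\infty$, the limsup is at most $1/\Sigma$.

**Lower bound for the length.** If $\Sigma=\infty$, the upper bound already gives limit $0$. Let $\Sigma<\infty$ and $n\ge1$. Iterate (b): $n_0=n$, $e_i=\max\{e:I^{(i)}_{n_i}\subset\mathfrak m_i^e\}$, $n_{i+1}=n_i-e_ia_i$, stopping when $n_i\le0$. This happens, because $e_i\ge1$ and $a_i\ge1$ as long as $n_i\ge1$. When it stops the remaining length is $0$, so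
$$\ell_R(R/I_n)=\sum_i\delta_i\frac{e_i(e_i+1)}2\quad(\text{finite sum}),\qquad\sum_ie_ia_i\ge n.$$
Write $e_ia_i=(\sqrt{\delta_i}\,e_i)(a_i/\sqrt{\delta_i})$ and apply Cauchy–Schwarz:
$$n^2\le\Bigl(\sum\delta_ie_i^2\Bigr)\Bigl(\sum\frac{a_i^2}{\delta_i}\Bigr)\le2\,\ell_R(R/I_n)\,\Sigma .$$

**Conclusion.** Hence $2\ell_R(R/I_n)/n^2\to1/\Sigma$. On the other hand $\ell_R(R/I_n)=\sum_{i<n}\varphi(i)$. By Theorem A, for each $\varepsilon>0$ we have $|\varphi(i)-Ci|\le\varepsilon i$ for large $i$, so summing gives $2\ell_R(R/I_n)/n^2\to C$. Thus $C=1/\Sigma$. Since $1\le a_i\le a_0$, $\Sigma<\infty$ if and only if $\sum_i1/\delta_i<\infty$, which is the last claim. $\blacksquare$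

**Remark (from averages back to terms).** This section computes $\lim2\ell_R(R/I_n)/n^2=:C'$ without Theorem A. Section 2 showed that, for a general filtration, averages do not control terms. For a valuation, one more observation recovers the bare existence of the limit. The set of values of $R\setminus\{0\}$ is a semigroup generating $\mathbb Z$, so it contains all $s\ge s_0$ for some $s_0$. Multiplication by $f\in R$ with $\nu(f)=s$ embeds $I_n/I_{n+1}$ in $I_{n+s}/I_{n+s+1}$. So $\varphi(n)\le\varphi(m)$ whenever $m\ge n+s_0$. Let $0<\varepsilon<1$, $N=\lceil\varepsilon n\rceil$ and $A(n)=\ell_R(R/I_n)$. For $n$ large,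
$$A(n-s_0+1)-A(n-s_0+1-N)\le N\varphi(n)\le A(n+s_0+N)-A(n+s_0).$$
Dividing by $\varepsilon n^2$ and letting $n\to\infty$, all limit points of $\varphi(n)/n$ lie in $[C'(1-\frac\varepsilon2),C'(1+\frac\varepsilon2)]$; now let $\varepsilon\to0$. As it stands, this argument gives neither the bound $\varphi(n)\ge Cn-B$ nor the inequality $C<1/(\nu(x)\nu(y))$, which came from the exact count.

## 12. Which limits occur on a given ring

We prove Theorem C. By Theorem A, always $C\in[0,1)$. If $[\bar k:k]<\infty$, then $L$, being algebraic over $k$, embeds in $\bar k$ over $k$. So $[L:k]<\infty$ and $C=0$ by the end of Section 8. From now on let $[\bar k:k]=\infty$ and let $C\in[0,1)$ be given. Put $S=1/C\in(1,\infty]$. By Theorem B we want a valuation with all $a_i=1$ and $\sum_i1/[\kappa_i:k]=S$.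

**Step 1: a tower of residue fields.** We need fields to prescribe. There is a strictly increasing tower $k=k_0\subset k_1\subset\cdots\subset\bar k$ with each $k_j/k$ finite and $k_j/k_i$ simple for all $i<j$. If $[k^{sep}:k]=\infty$, take finite separable extensions; they never exhaust $k^{sep}$, and simplicity is the primitive element theorem. Otherwise $k$ is imperfect of characteristic $p>0$, for if $k$ were perfect, $\bar k=k^{sep}$ would be finite over $k$. Choose $t\in k\setminus k^p$ and $k_j=k(t^{1/p^j})$. Since $X^{p^j}-t$ is irreducible, $[k_j:k]=p^j$, and $t^{1/p^j}$ generates $k_j$ over every $k_i$ with $i<j$.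

Let $D_j=[k_j:k]$. Then $D_0=1$ and $D_{j+1}\ge2D_j$. Omitting some of the fields $k_1,k_2,\dots$ preserves all these properties, so we may make $D_1$ as large as we like.

**Step 2: multiplicities.** We want integers $g_j\ge1$ with $\sum_{j\ge0}g_j/D_j=S$. If $S=\infty$, take $g_j=D_j$. If $S<\infty$, omit fields so that $\sum_{j\ge1}1/D_j\le2/D_1<S-1$, and put
$$s=S-\sum_{j\ge0}\frac1{D_j}=S-1-\sum_{j\ge1}\frac1{D_j}>0.$$
Expand $s$ greedily: $h_0=\lfloor s\rfloor$, $\rho_0=s-h_0\in[0,1/D_0)$, and
$$h_{j+1}=\lfloor D_{j+1}\rho_j\rfloor,\qquad\rho_{j+1}=\rho_j-\frac{h_{j+1}}{D_{j+1}}\in\Bigl[0,\frac1{D_{j+1}}\Bigr).$$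
Then $s=\sum_{i\le j}h_i/D_i+\rho_j$ and $\rho_j\to0$, so $s=\sum_jh_j/D_j$. Take $g_j=1+h_j$.

Let $\kappa_0\subset\kappa_1\subset\cdots$ be the sequence in which $k_j$ is repeated $g_j$ times, $j=0,1,2,\dots$. Then $\kappa_0=k$, each $\kappa_{i+1}/\kappa_i$ is simple (possibly trivial), infinitely many of these extensions are proper, and $\sum_i1/[\kappa_i:k]=\sum_jg_j/D_j=S$.

**Step 3: the chain of local rings.** We build the $R_i$ with these residue fields. Let $R_0=R$, $\mathfrak m=(x,y_0)$. Suppose $R_i\subset K$ is a two-dimensional regular local ring with quotient field $K$, parameters $x,y_i$ and residue field identified with $\kappa_i$. Let $\bar\Phi_i$ be the minimal polynomial over $\kappa_i$ of a generator of $\kappa_{i+1}/\kappa_i$, and let $\Phi_i\in R_i[Z]$ be a monic lift. Put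
$$z_i=y_i/x,\qquad y_{i+1}=\Phi_i(z_i),\qquad R_{i+1}=R_i[z_i]_{(x,\,y_{i+1})}.$$
As in Section 9, $R_i[z_i]/(x)\cong\kappa_i[Z]$, so $R_i[z_i]/(x,y_{i+1})\cong\kappa_i[Z]/(\bar\Phi_i)\cong\kappa_{i+1}$ and $(x,y_{i+1})$ is a maximal ideal. The same chain of primes shows that $R_{i+1}$ is a two-dimensional regular local ring with parameters $x,y_{i+1}$ and residue field $\kappa_{i+1}$. Moreover $y_i=xz_i$ gives $\mathfrak m_iR_{i+1}=xR_{i+1}$, so $R_{i+1}$ dominates $R_i$, and $R_{i+1}/(x)=\kappa_i[Z]_{(\bar\Phi_i)}$.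

**Step 4: every element becomes a power of $x$ times a unit.** This is what makes the union a DVR. Let $0\ne f\in R$. Put $f_0=f$, $o_i=\mathrm{ord}_{R_i}(f_i)$ and $f_{i+1}=f_i/x^{o_i}$. Writing $f_i=\sum_{l\le o_i}c_lx^{o_i-l}y_i^l$ with some $c_l\notin\mathfrak m_i$, we see that $f_{i+1}=\sum c_lz_i^l\in R_{i+1}$, and that its image in $R_{i+1}/(x)=\kappa_i[Z]_{(\bar\Phi_i)}$ is the nonzero polynomial $\sum\bar c_lZ^l$ of degree at most $o_i$. The ideal $\mathfrak m_{i+1}$ maps onto $(\bar\Phi_i)$, so $f_{i+1}\in\mathfrak m_{i+1}^{o_{i+1}}$ forces $\bar\Phi_i^{\,o_{i+1}}$ to divide this polynomial. Comparing degrees,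
$$o_{i+1}\,[\kappa_{i+1}:\kappa_i]\le o_i.$$
So $o_i$ never increases, and it strictly drops from a positive value whenever $[\kappa_{i+1}:\kappa_i]\ge2$, which happens infinitely often. Hence $o_i=0$ for some $i$, so $f_i$ is a unit of $R_i$ and $f=x^bf_i$ with $b=\sum_{l<i}o_l\ge0$.

**Step 5: the valuation.** Let $V=\bigcup R_i$. As each $R_{i+1}$ dominates $R_i$, $V$ is a local ring with maximal ideal $\mathfrak m_V=\bigcup\mathfrak m_i$, and $x\in\mathfrak m_V$ is not a unit. By Step 4, every element of $K^\times$ is $x^bu$ with $b\in\mathbb Z$ and $u$ a unit of $V$. Here $b$ is unique, since $x^b$ is a unit of $V$ only for $b=0$. If $x^bu\in V$ then $b\ge0$, as otherwise $x^{-1}\in V$. Put $\nu(x^bu)=b$. This is multiplicative, and for $b\le b'$ we have $x^bu+x^{b'}u'\in x^bV$, so $\nu$ is a valuation with valuation ring $V$. It is discrete and normalized, it dominates $R$, and its residue field $\bigcup\kappa_i$ is algebraic over $k$.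

**Step 6: the $R_i$ are the quadratic transforms along $\nu$.** We have $\nu(x)=1=\min\nu(\mathfrak m_i)$ for all $i$, so $a_i=1$ and $x$ is an admissible choice in Section 9 at every stage. The proper ideal $\mathfrak m_V\cap R_i[z_i]$ contains the maximal ideal $(x,y_{i+1})$, hence equals it. So $R_{i+1}$ is the quadratic transform of $R_i$ along $\nu$, and $\delta_i=[\kappa_i:k]$. By Theorem B the limit for $\nu$ is
$$\Bigl(\sum_i\frac1{[\kappa_i:k]}\Bigr)^{-1}=\frac1S=C.\qquad\blacksquare$$
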